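# Finite fundamental groups of symplectic leaves in Hamiltonian reductions

## 1. The theorem on leaves of $X_\lambda$

We work over $\mathbb C$. Let $V$ be a finite-dimensional symplectic vector space with form $\omega$, and let $G$ be a reductive algebraic group (possibly disconnected) acting on $V$ through a homomorphism $G\to Sp(V)$. Put $\mathfrak g=\operatorname{Lie}(G)$ and let
$$\mu:V\to\mathfrak g^*,\qquad \mu_\xi(v)=\langle\mu(v),\xi\rangle=\tfrac12\,\omega(\xi v,v)$$
be the quadratic moment map. The Weyl algebra $\mathbf A(V)$ is generated by $V$ with relations $uv-vu=\omega(u,v)$. Filter it by degree in the generators. Then $\operatorname{gr}\mathbf A(V)=\mathbb C[V]$, with its Poisson bracket of degree $-2$. Let $\Phi:\mathfrak g\to\mathbf A(V)$ send $\xi$ to the symmetrization of $\mu_\xi$, so that $[\Phi(\xi),\cdot]$ is the derivation of $\mathbf A(V)$ given by the action of $\xi$. For a character $\lambda\in(\mathfrak g^*)^G$, the quantum Hamiltonian reduction is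
$$\mathcal A_\lambda=\Big(\mathbf A(V)\big/\mathbf A(V)\{\Phi(\xi)-\lambda(\xi):\xi\in\mathfrak g\}\Big)^G .$$
It is a filtered algebra, $\operatorname{gr}\mathcal A_\lambda$ is a finitely generated commutative Poisson algebra, and $X_\lambda=\operatorname{Spec}(\operatorname{gr}\mathcal A_\lambda)$, with reduced structure, is a Poisson variety with finitely many symplectic leaves. This last fact is part of the setting; Section 9 will also prove it.

**Theorem 1.** Let $\mathcal L$ be a symplectic leaf of $X_\lambda$, and let $Y$ be the normalization of its closure $\overline{\mathcal L}$.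

1. $Y$ is a conical symplectic variety in Beauville's sense: the symplectic form of $\mathcal L$ extends to a symplectic form on $Y_{reg}$, and its pullback to any resolution of $Y$ is regular. In particular $Y$ has canonical singularities.
2. $\pi_1(\mathcal L)$ is finite. Hence the algebraic fundamental group of $\mathcal L$ is finite.

This holds for all $V$, $G$, $\lambda$ and all leaves. It answers a question from the paper of Ivan Losev and Pavel Etingof, "Bernstein inequality and holonomic modules" (arXiv:1501.01260), which says: "We do not know if the algebraic fundamental group of every leaf for Hamiltonian reductions is finite, in general." Theorem 4 in Section 9 strengthens Theorem 1.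

Let us unpack the words. The *algebraic fundamental group* of $\mathcal L$ is its étale fundamental group, which is the profinite completion of $\pi_1(\mathcal L)$. A finite group is its own profinite completion, so the second sentence of part 2 follows from the first. A *resolution* of $Y$ is a proper birational map $\rho:\tilde Y\to Y$ with $\tilde Y$ smooth. *Conical* means that $\mathbb C^*$ acts on the affine variety $Y$ so that $\mathbb C[Y]$ is graded in degrees $\ge 0$ with $\mathbb C[Y]_0=\mathbb C$, and the symplectic form is homogeneous. Then $\mathbb C^*$ contracts $Y$ to one point, the vertex $0$. If $Y$ is normal with $K_Y$ Cartier and $K_{\tilde Y}=\rho^*K_Y+\sum a_iE_i$, with $E_i$ the exceptional divisors, then $Y$ is *canonical* if all $a_i\ge0$ for every resolution, and *klt* if all $a_i>-1$ for every resolution. Section 5 contains examples on both sides of these inequalities.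

Part 1 is proved here in full. Part 2 follows from part 1 and one published theorem, which we quote.

**Theorem (Braun).** (L. Braun, *The local fundamental group of a Kawamata log terminal singularity is finite*, Invent. Math. 226 (2021).) Let $y$ be a point of a complex algebraic variety $Y$ with klt singularities. Then $\pi_1(U\cap Y_{reg})$ is finite for $U$ the intersection of $Y$ with a sufficiently small ball around $y$ in a local embedding.

We use only that one such neighbourhood $U$ exists.

## 2. Conventions, and three reductions computed by hand

**Definition (Hamiltonian $G$-variety).** A smooth affine symplectic variety $(X,\omega)$ with a symplectic action of a reductive group $G$ and a $G$-equivariant map $\mu:X\to\mathfrak g^*$ such that $d\mu_\xi=\omega(\xi_X,\cdot)$, where $\xi_X$ is the vector field of $\xi$.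

The Hamiltonian field $v_f$ of a function is given by $\omega(v_f,\cdot)=df$, and $\{f,g\}=v_f(g)=\omega(v_g,v_f)$; a global nonzero scalar in the bracket never matters. The space $V$ is an example, because $\omega(\xi u,v)=-\omega(u,\xi v)=\omega(\xi v,u)$ and so
$$d_v\mu_\xi(u)=\tfrac12\big(\omega(\xi u,v)+\omega(\xi v,u)\big)=\omega(\xi v,u).$$
If $f$ is $G$-invariant, then $\{f,\mu_\xi\}=-\{\mu_\xi,f\}=-\xi_X(f)=0$.

Let $\pi:X\to X/\!/G=\operatorname{Spec}\mathbb C[X]^G$ and write $\mathfrak gx=T_x(Gx)$. We use the following standard facts about a good quotient by a reductive group, and call them (Q): the image of a closed $G$-stable set is closed; each fibre contains exactly one closed orbit, and that orbit lies in the closure of every orbit of the fibre. The ring $\mathbb C[X]^G$ is a Poisson subalgebra of $\mathbb C[X]$, so $X/\!/G$ is a Poisson variety.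

**Leaves.** Let $Z\subset\mathbb C^N$ be a reduced affine Poisson variety and $f\in\mathbb C[Z]$. Choose polynomials $F_i$ restricting to $\{f,z_i\}$. The field $\sum F_i\partial_i$ restricts on $Z$ to the derivation $\{f,\cdot\}$, so it maps $I(Z)$ into itself. If $g_1,\dots,g_r$ generate $I(Z)$, then along an integral curve $\dot g_j=\sum_k a_{jk}g_k$. This is a homogeneous linear system, so a curve that starts in $Z$ stays in $Z$. The *symplectic leaves* of $Z$ are the classes of points that can be joined by chains of such local flows. A subset is *flow-stable* if it is a union of leaves. We record five facts.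

1. The flows are local analytic automorphisms of $Z$, so they preserve smooth points.
2. They preserve the rank of the bracket. Let $\Pi_{ij}=\{z_i,z_j\}$. By the Jacobi identity, along an integral curve $\dot\Pi=K\Pi+\Pi K^{T}$ with $K=(\partial F_i/\partial z_k)$. Hence $\Pi(s)=A(s)\Pi(0)A(s)^T$ with $\dot A=KA$, $A(0)=1$, and $A(s)$ is invertible.
3. A closed Poisson subvariety (one whose ideal is stable under all $\{f,\cdot\}$) is flow-stable, by the same ODE argument.
4. A closed flow-stable subset is Poisson: a function that vanishes on it has zero derivative along every Hamiltonian field at each of its points.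
5. Irreducible components of a closed Poisson subvariety are Poisson. Let $I=\bigcap P_i$ be its radical ideal, $\delta=\{f,\cdot\}$, $a\in P_1$ and $b\in\bigcap_{i\ge2}P_i\setminus P_1$. Then $ab\in I$ and $\delta(ab)=a\,\delta b+b\,\delta a\in I\subset P_1$, so $b\,\delta a\in P_1$ and $\delta a\in P_1$.

**Example A.** Let $V=\mathbb C^2$ with coordinates $p,q$, and $G=\{\pm1\}$. Here $\mathfrak g=0$, $\mathcal A_0=\mathbf A(V)^G$ and $X_0=\operatorname{Spec}\mathbb C[p^2,pq,q^2]=\mathbb C^2/\pm1$, a quadric cone. Brackets of the quadratic generators are quadratic, so they vanish at the vertex, and $\{0\}$ is a leaf. Away from $0$ the map $\mathbb C^2\to X_0$ is a local isomorphism and the bracket is nondegenerate. So $(\mathbb C^2\setminus0)/\pm1$ is the other leaf, with $\pi_1=\mathbb Z/2$.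

**Example B.** Let $V=\mathbb C^2$ with basis $e,f$, $\omega(e,f)=1$, and $G=\mathbb C^*$ acting with weights $1,-1$. For $v=pe+qf$ we get $\mu(v)=pq$. The quotient $V/\!/G=\operatorname{Spec}\mathbb C[pq]$ is a line with zero bracket, so each of its points is a leaf and there are infinitely many. On the quantum side, $\mathbf A(V)^G=\mathbb C[h]$ with $h=\frac12(ef+fe)$, and $\Phi(1)$ is a nonzero multiple of $h$. Since $\Phi(1)-\lambda$ is invariant, $\mathcal A_\lambda=\mathbb C[h]/(\Phi(1)-\lambda)=\mathbb C$, and $X_\lambda$ is a point for every $\lambda$. Imposing the moment map equation removes the infinite family of leaves.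

**Example C.** Let $V=\mathbb C^2\oplus\mathbb C^2\ni(x,y)$, $\omega=\sum dx_i\wedge dy_i$, and $G=\mathbb C^*$ acting by $(sx,s^{-1}y)$. Then $\mu=x\cdot y=x_1y_1+x_2y_2$. The invariants are generated by $A_{ij}=x_iy_j$ with the one relation $\det A=0$. The left ideal $\mathbf A(V)(\Phi(1)-\lambda)$ is principal, and symbols multiply because $\mathbb C[V]$ is a domain, so its associated graded ideal is $(\mu)$ for every $\lambda$. Since $\mu=\operatorname{tr}A$, $X_\lambda$ is the cone of nilpotent $2\times2$ matrices. A nonzero nilpotent matrix $A=xy^T$ with $x_1\ne0$ has the form
$$A=t\begin{pmatrix}1\\z\end{pmatrix}\begin{pmatrix}-z&1\end{pmatrix},\qquad z=x_2/x_1,\quad t=x_1y_2\neq0 .$$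
With our conventions $\{f,g\}=\sum_i(f_{y_i}g_{x_i}-f_{x_i}g_{y_i})$, so $\{z,t\}=-1$ and the symplectic form is $dz\wedge dt$. By symmetry in the two indices the bracket is nondegenerate at every nonzero $A$. So the leaves are $\{0\}$ and the set $L$ of nonzero nilpotents. The map $w\mapsto w\,(-w_2,w_1)$ gives $L\cong(\mathbb C^2\setminus0)/\pm1$, and $\pi_1(L)=\mathbb Z/2$.

## 3. Finitely many leaves means even codimension

**Lemma 2.** For a reduced affine Poisson variety $Z$ consider the condition

(N) for every closed irreducible Poisson subvariety $C\subset Z$, the bracket of $C$ is nondegenerate on a nonempty open subset of $C_{reg}$.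

If $Z$ has finitely many leaves, then (N) holds. If (N) holds, then $Z$ has finitely many leaves; each leaf $\mathcal L$ is a smooth connected locally closed subvariety with nondegenerate bracket, its closure $C$ is an irreducible Poisson subvariety, $\mathcal L$ is open in $C$, and
$$\operatorname{codim}_C(C\setminus\mathcal L)\ge2. \tag{1}$$

*Proof.* Suppose there are finitely many leaves, but for some $C$ the generic rank $r$ of the bracket on $C_{reg}$ is less than $\dim C$. Let $W\subset C_{reg}$ be the open set where the rank is $r$. It is flow-stable by facts 1 to 3. On $W$ the Hamiltonian fields span a distribution of rank $r$, closed under Lie brackets because $[v_f,v_g]=v_{\{f,g\}}$. By Frobenius, the leaves in $W$ are the leaves of a foliation of complex dimension $r<\dim W$. Each is a second countable immersed submanifold, so it has measure zero, and finitely many of them cannot cover $W$. This contradiction proves (N).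

Now assume (N). For $C$ as in (N) let $L_C\subset C_{reg}$ be the locus where the bracket is nondegenerate. It is Zariski open and dense in the irreducible variety $C$, so it is connected, and it is flow-stable. Hamiltonian fields span its tangent spaces, so flow classes in $L_C$ are open. Hence $L_C$ is a single leaf. The complement $C\setminus L_C$ is closed and flow-stable, so its irreducible components are Poisson (facts 4 and 5) and of smaller dimension. By induction on dimension, starting with the components of $Z$, the variety $Z$ is a finite union of leaves $L_C$, and each $C\setminus L_C$ is a finite union of leaves $L_{C'}$ with $C'\subsetneq C$. Leaves are disjoint, so every leaf is one of these. A space with a nondegenerate skew form is even-dimensional, so all the numbers $\dim C$ and $\dim C'$ are even. This gives (1). $\square$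

## 4. $X_\lambda$ sits in $V/\!/G$, over the zero level

This section replaces the noncommutative definition by geometry: $X_\lambda$ is a closed, conical, Poisson subvariety of $V/\!/G$ contained in $\pi(\mu^{-1}(0))$. After this the algebra $\mathcal A_\lambda$ is not needed any more. If $\mathcal A_\lambda=0$ there is nothing to prove.

**Step 1. A surjection from $\mathbb C[V]^G$.** The purpose is to present $\operatorname{gr}\mathcal A_\lambda$ as a Poisson quotient. Let $J=\mathbf A(V)\{\Phi(\xi)-\lambda(\xi)\}$, a $G$-stable left ideal. If $a\in\mathbf A(V)^G$, then $[\Phi(\xi),a]=0$. Hence for $j=\sum b_i(\Phi(\xi_i)-\lambda(\xi_i))$ we have $ja=\sum b_ia(\Phi(\xi_i)-\lambda(\xi_i))\in J$, so $J^G$ is a two-sided ideal of $\mathbf A(V)^G$. Taking invariants is exact, because $G$ is reductive. So $\mathcal A_\lambda=\mathbf A(V)^G/J^G$ with the image filtration, and $\operatorname{gr}\mathcal A_\lambda=(\mathbb C[V]/\operatorname{gr}J)^G$. The brackets come from commutators on both sides, so $\mathbb C[V]^G\to\operatorname{gr}\mathcal A_\lambda$ is a surjective graded Poisson map. The nilradical is a Poisson ideal: if $a^n=0$ and $\delta$ is a derivation, then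 $0=\delta^n(a^n)\equiv n!\,(\delta a)^n$ modulo $(a)$, so $\delta a$ is nilpotent. Hence $X_\lambda$ is a closed, conical, Poisson subvariety of $V/\!/G$.

**Step 2. The moment map vanishes.** The purpose is to see that $\lambda$ disappears in the associated graded algebra. For each $\xi$ we have $\mu_\xi\in\operatorname{gr}J$: this is trivial if $\mu_\xi=0$, and otherwise $\mu_\xi$ is the symbol of $\Phi(\xi)-\lambda(\xi)$, since $\lambda(\xi)$ has degree $0$. Let $I\subset\operatorname{gr}J$ be the ideal of $\mathbb C[V]$ generated by all $\mu_\xi$. By reductivity $\mathbb C[V]^G/I^G=(\mathbb C[V]/I)^G$ is the ring of the quotient of $\mu^{-1}(0)$, so the zero set of $I^G$ in $V/\!/G$ is $\pi(\mu^{-1}(0))$. Hence $X_\lambda\subset\pi(\mu^{-1}(0))$.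

Since $X_\lambda$ has finitely many leaves, Lemma 2 applies. For a leaf $\mathcal L$, the closure $C=\overline{\mathcal L}$ is a closed irreducible Poisson subvariety of $V/\!/G$ contained in $\pi(\mu^{-1}(0))$, the leaf is open in $C$, and (1) holds.

## 5. Two approaches, and a cubic cone

**A fibration.** One would first try to compute $\pi_1(\mathcal L)$ from the closed orbits over the leaf. In Example C every point of $L$ has one closed orbit above it, and these orbits form $T=\{x\ne0,\ y\neq0,\ x\cdot y=0\}$. Since $y=u(-x_2,x_1)$ with $u\in\mathbb C^*$, we have $T\cong(\mathbb C^2\setminus0)\times\mathbb C^*$. The group $\mathbb C^*$ acts freely on $T$ with quotient $L$, and it takes $u$ to $s^{-2}u$. The exact sequence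
$$\pi_1(\mathbb C^*)=\mathbb Z\xrightarrow{\ -2\ }\pi_1(T)=\mathbb Z\to\pi_1(L)\to1$$
gives $\mathbb Z/2$ again. It also shows where the method stops: $\pi_1(T)$ is infinite, and finiteness downstairs depends on the image of $\pi_1(\mathbb C^*)$ inside it. For general $G$ the space of closed orbits is a stratum of the zero fibre of a moment map, and we have no control over its fundamental group.

**The cone.** A second approach uses that the leaf closure is a cone. All the topology of $Y_{reg}$ is visible near the vertex, so a finiteness theorem for *local* fundamental groups would suffice. But being a Poisson cone with finitely many leaves is not enough.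

**Example D.** Let $f(x,y,z)$ be homogeneous of degree $d\ge2$ with $\{f=0\}\subset\mathbb P^2$ a smooth curve $B$. Give the cone $Z=\{f=0\}\subset\mathbb C^3$ the bracket $\{x,y\}=f_z$, $\{y,z\}=f_x$, $\{z,x\}=f_y$. It has rank $2$ wherever $df\ne0$ and vanishes at $0$. So there are two leaves, $\{0\}$ and $Z\setminus0$, and the complement of the big leaf has codimension $2$. Now $Z\setminus0$ is a $\mathbb C^*$-bundle over $B$, so $\pi_1(Z\setminus0)$ surjects onto $\pi_1(B)$. For $d\ge3$ the genus of $B$ is at least $1$, and both $\pi_1(Z\setminus 0)$ and its profinite completion are infinite. For $d=2$ the curve is $\mathbb P^1$, the bundle has degree $-2$, and $\pi_1=\mathbb Z/2$.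

What distinguishes $d=2$? Up to sign, the symplectic form is $dx\wedge dy/f_z$. Resolve $Z$ by blowing up the vertex: $x=t$, $y=tv$, $z=tw$, with $g(v,w)=f(1,v,w)=0$. Where $g_w\ne0$, the functions $t,v$ are coordinates, $E=\{t=0\}$, and
$$\frac{dx\wedge dy}{f_z}=\frac{t\,dt\wedge dv}{t^{d-1}g_w}=t^{\,2-d}\,\frac{dt\wedge dv}{g_w}.$$
This is regular for $d=2$, and has a pole of order $d-2$ for $d\ge3$. The same number is the discrepancy: $a_E=2-d$, so the quadric cone is canonical (and a symplectic variety) and the cubic cone, with $a_E=-1$, is not klt.

So we must show that the symplectic form of a leaf of $X_\lambda$ never has a pole on a resolution, and the proof must use the group action. If we succeed, the singularities are canonical and the theorem of Braun applies.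

**Extending the form: the obvious attempt.** Let $T$ be the family of closed orbits, $C=\overline{\mathcal L}$ and $h:\tilde Y\to C$ a resolution. We will see that $\omega|_T$ is the pullback of $\omega_{\mathcal L}$ along $T\to C$. As $\omega$ is regular on all of $X$, it is natural to take the closure of $T$ in $X$, resolve the rational map from it to $\tilde Y$, and compare forms there. If some divisor upstairs dominates the divisor $E\subset\tilde Y$ where a pole is suspected, then the pole is excluded by a local computation. The attempt stops at this "if". The map $\pi$ is not proper, so nothing yet says that the resolved map reaches $E$. If it misses $E$, then there is no conclusion: $t^{-1}dt\wedge dy$ pulls back to a regular form under the inclusion $\{t\neq0\}\subset\{(t,y)\}$.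

The way past this is to use a closedness property that survives without properness. The base change $Q=X\times_{X/\!/G}\tilde Y\to\tilde Y$ is again a good quotient, so by (Q) closed $G$-stable sets in $Q$ have closed image. The closure of $T$ taken *in $Q$* must therefore cover $E$.

Example C shows this at work. Here $\tilde Y=\{(A,\ell):\operatorname{im}A\subset\ell,\ A \text{ nilpotent}\}$, which is $T^*\mathbb P^1$. Near $\ell=[1:z]$ it has coordinates $z,t$ as in Example C, with $t=0$ now allowed. The closure of $T$ in $Q$ is the set of $(x,y,\ell)$ with $x\in\ell$ and $y\in\ell^\perp$. Writing $x=s(1,z)$, $y=u(-z,1)$, it is smooth with coordinates $s,u,z$, and it maps to $\tilde Y$ by $t=su$. The divisors $\{s=0\}$ and $\{u=0\}$ both dominate $E=\{t=0\}$. Restricting $\omega$ gives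
$$-ds\wedge d(uz)+d(sz)\wedge du=-u\,ds\wedge dz-s\,du\wedge dz=dz\wedge dt,$$
so the form of the leaf is regular along $E$.

## 6. The leaf form is regular on every resolution

**Proposition 3.** Let $X$ be a Hamiltonian $G$-variety. Let $C\subset\pi(\mu^{-1}(0))\subset X/\!/G$ be a closed irreducible Poisson subvariety, and let $L\subset C$ be a dense open smooth subset on which the bracket is nondegenerate, with symplectic form $\omega_L$. Let $h:\tilde Y\to C$ be proper birational with $\tilde Y$ smooth and irreducible. Then the rational form $h^*\omega_L$ is a regular 2-form on $\tilde Y$.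

**Step A. The family of closed orbits over $C$.** This step finds a locally closed $T\subset\mu^{-1}(0)$ whose fibre over a general point of $C$ is exactly the closed orbit, and shows that invariant Hamiltonian fields are tangent to $T$.

Let $P=\pi^{-1}(C)$ and $X_{\le k}=\{x:\dim Gx\le k\}$. The set $X_{\le k}$ is closed, since $\dim Gx=\dim\mathfrak gx$ is the rank of a linear map depending on $x$, and it is $G$-stable. Let $m$ be minimal with $\pi(P\cap X_{\le m})=C$. Put
$$C^\circ=C\setminus\pi(P\cap X_{\le m-1}),\qquad T=P\cap X_{\le m}\cap\pi^{-1}(C^\circ),$$
with reduced structure on $T$. By (Q), $\pi(P\cap X_{\le m-1})$ is closed, and it is not all of $C$ by the choice of $m$. So $C^\circ$ is open and dense in $C$.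

Let $c\in C^\circ$ and let $O_c$ be the closed orbit over $c$. Some $x\in P\cap X_{\le m}$ lies over $c$, and $O_c\subset\overline{Gx}$, so $\dim O_c\le m$. By definition of $C^\circ$, $\dim O_c\ge m$. Hence $\dim O_c=m$ and $O_c\subset T$. If $x\in T$ lies over $c$ and $Gx\ne O_c$, then $O_c\subset\overline{Gx}\setminus Gx$, so $m=\dim O_c<\dim Gx\le m$, a contradiction. Therefore the fibre of $T\to C^\circ$ over $c$ is exactly $O_c$.

Since $c\in\pi(\mu^{-1}(0))$, the set $\mu^{-1}(0)\cap\pi^{-1}(c)$ is nonempty; it is closed and $G$-stable, so it contains $O_c$. Hence $T\subset\mu^{-1}(0)$.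

*Tangency.* Let $f\in\mathbb C[X]^G$ and let $t$ be a smooth point of $T$. We claim that $v_f(t)\in T_tT$. Follow the local flow of $v_f$ from $t$.

* The curve stays in $P$. Indeed, if $f_j\in\mathbb C[X]^G$ generate $I(C)$, then $\{f,f_j\}=\sum_ka_{jk}f_k$ with $a_{jk}\in\mathbb C[X]^G$, because $C$ is Poisson. So the $f_j$ satisfy a homogeneous linear ODE system with zero initial value along the curve.
* The number $\dim\mathfrak gx$ is constant along the curve, because $[\xi_X,v_f]=v_{\xi_Xf}=0$, so the flow carries $\xi_X$ to $\xi_X$.
* The curve stays over $C^\circ$ for small time, because $C^\circ$ is open in $C$.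

So the curve stays in $T$ for small time and its velocity at $t$ lies in $T_tT$.

**Step B. On $T$ the form $\omega$ is the pullback of $\omega_L$.** This step compares a form that is regular everywhere on $X$ with the form we want to control.

Let $T_{dom}$ be the union of the irreducible components of $T$ that dominate $C$. It is nonempty since $\pi(T)=C^\circ$, and it is $G$-stable since $G$ permutes the components and $\pi$ is invariant. Let $T^1\subset T_{dom}$ be the set of smooth points $t$ of $T$ with $\pi(t)\in L$ at which $d(\pi|_T):T_tT\to T_{\pi(t)}L$ is surjective. A smooth point lies on only one component, so $T^1$ is open in $T$. It is $G$-stable, and by generic smoothness it is dense in $T_{dom}$. The morphism $T^1\to L$ is smooth, so its fibres are smooth with tangent spaces $\ker d(\pi|_T)$. By Step A these fibres are open subsets of orbits, hence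
$$\ker d(\pi|_T)_t=\mathfrak gt\qquad(t\in T^1). \tag{2}$$

*Claim.* For $t\in T^1$ and $u,u'\in T_tT$,
$$\omega(u,u')=\omega_L(d\pi\,u,d\pi\,u'). \tag{3}$$

Put $c=\pi(t)$. Differentials of functions $f|_L$, $f\in\mathbb C[X]^G$, span $T_c^*L$, and $\omega_L$ is nondegenerate. So there is $f\in\mathbb C[X]^G$ such that the Hamiltonian vector of $f|_L$ at $c$ is $d\pi(u)$. Since $v_f(\pi^*g)=\pi^*\{f,g\}$, the vector $d\pi(v_f(t))$ is the Hamiltonian vector of $f|_L$ at $c$ too. By tangency $u-v_f(t)$ lies in $T_tT$, hence in $\ker d(\pi|_T)_t=\mathfrak gt$. For $\xi\in\mathfrak g$ we have $\omega(\xi_X(t),u')=d\mu_\xi(u')=0$, because $\mu=0$ on $T$. Therefore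
$$\omega(u,u')=\omega(v_f(t),u')=df(u')=d(f|_L)(d\pi\,u')=\omega_L(d\pi\,u,d\pi\,u').$$

**Step C. A divisor above $E$.** This step constructs a normal variety $M$ with maps to $\tilde Y$ and to $X$ that agree over $C$, and a divisor $D\subset M$ that dominates a suspected polar divisor.

Let $C^1\subset L\cap C^\circ$ be dense open with $h$ an isomorphism over $C^1$. Put $Q=X\times_{X/\!/G}\tilde Y$, with projections $p:Q\to\tilde Y$ and $q:Q\to X$.

*The map $p$ is a good quotient.* Over an affine open $\operatorname{Spec}B\subset\tilde Y$, $p$ is the map from $\operatorname{Spec}(\mathbb C[X]\otimes_{\mathbb C[X]^G}B)$ to $\operatorname{Spec}B$. Write $\mathbb C[X]=\mathbb C[X]^G\oplus N$, where $N$ is the sum of the nontrivial isotypic components; it is a $\mathbb C[X]^G$-submodule. Then $N\otimes_{\mathbb C[X]^G}B$ is a quotient of the $G$-module $N\otimes_{\mathbb C}B$, which has only nontrivial isotypic components, so it has no nonzero invariants. So the ring of invariants is $B$, and $p$ is a good quotient. By (Q), $p$ maps closed $G$-stable sets to closed sets.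

*The lift of $T^1$.* Since $h^{-1}(C^1)\cong C^1$, the map $q$ identifies the open subset $p^{-1}(h^{-1}(C^1))$ of $Q$ with $\pi^{-1}(C^1)$, up to nilpotents. Let $S$ be the subset that corresponds to $T^1\cap\pi^{-1}(C^1)$. With reduced structure it is a smooth locally closed $G$-stable subvariety of $Q$. Each irreducible component of $T^1$ is dense in a component of $T_{dom}$, so it dominates $C$. Hence $S\ne\emptyset$ and each irreducible component of $S$ dominates $\tilde Y$. The closure $\overline S$ in $Q$ is closed and $G$-stable, so $p(\overline S)$ is closed; it is dense in $\tilde Y$. So $p(\overline S)=\tilde Y$. The irreducible components of $\overline S$ are the closures of those of $S$, and $S$, being open in $\overline S$, meets each of them in a dense open subset.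

*Choosing $M$ and $D$.* Put $\alpha=h^*\omega_L$ and suppose that $\alpha$ is not regular. A rational form on a smooth variety that is regular in codimension $1$ is regular, so $\alpha$ has a pole along some prime divisor $E\subset\tilde Y$. Since $E\subset p(\overline S)$ is irreducible and $\overline S$ has finitely many components, some irreducible component $S_1$ of $\overline S$ has $p(S_1)\cap E$ dense in $E$. Let $M\to S_1$ be the normalization, with induced maps $a:M\to\tilde Y$ and $b:M\to X$. Then $a$ is dominant, and $h\circ a=\pi\circ b$.

The set $S\cap S_1$ is dense and open in $S_1$. It is a component of the smooth variety $S$, whose components are disjoint, so it is open in $S$ and smooth. So $M\to S_1$ is an isomorphism over it, and there $b$ is the embedding into $T^1$. By (3), $a^*\alpha=b^*\omega$ on this open set. The pullback $a^*\alpha$ makes sense as a rational form because $a$ is dominant, and $b^*\omega$ is regular on $M_{reg}$. Hence $a^*\alpha$ is regular on $M_{reg}$.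

Since $E$ is Cartier and $a$ is dominant, every component of $a^{-1}(E)$ is a divisor. The image of $a^{-1}(E)$ is $p(S_1)\cap E$, dense in $E$, so some component $D$ of $a^{-1}(E)$ dominates $E$. As $M$ is normal, it is smooth at a general point of $D$.

**Step D. A pole cannot disappear under ramified pullback.** This step contradicts the pole by a computation in coordinates. The point to check is that $a$ may be ramified along $D$.

Take $d\in D$ general, so that

* $M$ and $D$ are smooth at $d$, and $a^{-1}(E)=D$ as sets near $d$;
* $E$ is smooth at $a(d)$, and no other polar divisor of $\alpha$ passes through $a(d)$;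
* $D\to E$ is a submersion at $d$.

The second condition is possible because $D$ dominates $E$, the third by generic smoothness. Choose analytic coordinates $t,y_2,\dots,y_N$ at $a(d)$ with $E=\{t=0\}$. The function $a^*t$ vanishes exactly on $D$ near $d$, so it is a unit times a power of a local equation of $D$. Absorbing a root of the unit, $a^*t=s^r$ with $r\ge1$ and $s$ a local equation of $D$. Put $x_i=a^*y_i$. Since $D\to E$ is a submersion, $s,x_2,\dots,x_N$ are part of a coordinate system at $d$. Let $k\ge1$ be the order of the pole of $\alpha$ along $E$ and write
$$\alpha=t^{-k}(\beta+dt\wedge\gamma),\qquad\beta=\sum\beta_I\,dy_I,\quad\gamma=\sum\gamma_J\,dy_J,$$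
with $\beta_I,\gamma_J$ holomorphic in $(t,y)$. They do not all vanish identically on $E$ near $a(d)$, since $E$ is irreducible and $k$ is the exact pole order. Then
$$a^*\alpha=s^{-rk}\sum(\beta_I\circ a)\,dx_I+r\,s^{\,r-1-rk}\sum(\gamma_J\circ a)\,ds\wedge dx_J .$$
The forms $dx_I$ and $ds\wedge dx_J$ are part of a frame, so regularity of $a^*\alpha$ means that every coefficient is holomorphic. Both exponents are negative: $-rk\le-1$, and $r-1-rk=-r(k-1)-1\le-1$. So all $\beta_I\circ a$ and $\gamma_J\circ a$ vanish on $D$. As $D\to E$ is open near $d$, all $\beta_I$ and $\gamma_J$ vanish on $E$ near $a(d)$, a contradiction. $\blacksquare$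

Ramification does occur. In Example A with $\tilde Y=T^*\mathbb P^1$, the closure of $S$ in $Q$ is the blow-up of $\mathbb C^2$ at $0$. With $p=s$, $q=sz$, the coordinate downstairs is $t=s^2$, so $r=2$, and $dp\wedge dq=s\,ds\wedge dz=\frac12\,dt\wedge dz$.

## 7. Leaf closures normalize to conical symplectic varieties

We prove part 1 of Theorem 1. Let $C=\overline{\mathcal L}$, $\nu:Y\to C$ the normalization, and $\dim\mathcal L=2n$. If $n=0$, then $\mathcal L$ is a point and everything is trivial, so let $n\ge1$.

**Step 1. The cone structure.** The purpose is to get a contracting $\mathbb C^*$-action on $Y$. The bracket on $X_\lambda$ is homogeneous, so an element of $\mathbb C^*$ carries Hamiltonian flows to Hamiltonian flows, up to rescaling, and $\mathbb C^*$ permutes the finitely many leaves. Since $\mathbb C^*$ is divisible, it has no proper subgroup of finite index, so it preserves each leaf, and hence $C$. So $\mathbb C[C]$ is a graded quotient of $\mathbb C[V]^G$, with non-negative degrees and $\mathbb C[C]_0=\mathbb C$.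

The map $\mathbb C^*\times Y\to C$ is dominant with normal source, so it factors through $Y$. Thus the action lifts to $Y$, and $\mathbb C[Y]$ is $\mathbb Z$-graded and finite over $\mathbb C[C]$. Let $f\in\mathbb C[Y]_e$ with $e\le0$. It satisfies $f^k+a_1f^{k-1}+\dots+a_k=0$ with $a_i\in\mathbb C[C]$; taking the component of degree $ke$ we may assume $a_i\in\mathbb C[C]_{ie}$. If $e<0$, all $a_i$ are $0$, so $f=0$. If $e=0$, all $a_i$ lie in $\mathbb C$, so $f$ is algebraic over $\mathbb C$ in a domain, and $f\in\mathbb C$. Thus $\mathbb C[Y]$ is graded in degrees $\ge0$ with $\mathbb C[Y]_0=\mathbb C$, and $\mathbb C^*$ contracts $Y$ to a point $0$. The form $\omega_{\mathcal L}$ is homogeneous since the bracket is.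

**Step 2. The form on $Y_{reg}$.** The purpose is to extend $\omega_{\mathcal L}$ over the regular locus without degeneration. As $\mathcal L$ is smooth and open in $C$, $\nu$ is an isomorphism over it, and we regard $\mathcal L\subset Y_{reg}\subset Y$. By (1) and finiteness of $\nu$, $\operatorname{codim}_Y(Y\setminus\mathcal L)\ge2$. So $\omega_{\mathcal L}$ extends to a regular 2-form on $Y_{reg}$, which is closed. Its degeneracy locus is the zero set of its $n$-th power, a section of a line bundle, so it is empty or a divisor. It is contained in a set of codimension $\ge2$, so it is empty, and the extension is symplectic.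

**Step 3. The form on resolutions and the singularities.** Here Proposition 3 enters. For any resolution $\rho:\tilde Y\to Y$, apply it to $X=V$, $h=\nu\rho$ and $L=\mathcal L$: the form $\rho^*\omega_{\mathcal L}$ is regular on $\tilde Y$. So $Y$ is a symplectic variety in Beauville's sense. Moreover $\tau=\omega_{\mathcal L}^{\,n}$ trivializes the canonical bundle of $Y_{reg}$, so $K_Y\sim0$ is Cartier. Since $\rho^*\tau$ is regular,
$$K_{\tilde Y}-\rho^*K_Y=\operatorname{div}(\rho^*\tau)\ge0$$
for every resolution. Hence $Y$ has canonical, in particular klt, singularities. This proves part 1. $\blacksquare$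

## 8. From a neighbourhood of the vertex to the leaf

We prove part 2 of Theorem 1, again with $n\ge1$.

**Step 1. The local group.** The purpose is to get finiteness near the vertex. By part 1, $Y$ is klt, so by Braun's theorem there is a neighbourhood $U$ of $0$ in $Y$ with $\pi_1(U\cap Y_{reg})$ finite.

**Step 2. Shrinking into $U$.** The purpose is to compare $U\cap Y_{reg}$ with $Y_{reg}$. Embed $Y\subset\mathbb C^N$ by homogeneous generators of degrees $a_i>0$, and put $\|y\|=\max_i|y_i|^{1/a_i}$, so that $\|s\cdot y\|=s\|y\|$ for real $s>0$. For small $\varepsilon$ the set $B_\varepsilon=\{\|y\|<\varepsilon\}$ lies in $U$. We claim that the inclusion $B_\varepsilon\cap Y_{reg}\to Y_{reg}$ is a homotopy equivalence. A homotopy inverse is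
$$y\mapsto s(y)\cdot y,\qquad s(y)=\frac{\varepsilon}{\varepsilon+\|y\|},$$
because $\|s(y)\cdot y\|=\varepsilon\|y\|/(\varepsilon+\|y\|)<\varepsilon$. For both composites the homotopy to the identity is $y\mapsto\big((1-\theta)+\theta s(y)\big)\cdot y$, $0\le\theta\le1$. It preserves $Y_{reg}$, since $\mathbb C^*$ does, and it preserves $B_\varepsilon\cap Y_{reg}$, since the factors lie in $(0,1]$.

**Step 3. Finiteness.** Now we combine. The variety $Y$ is irreducible, so $Y_{reg}$ is connected, and so is $B_\varepsilon\cap Y_{reg}$. It therefore lies in one connected component of $U\cap Y_{reg}$. With base point in $B_\varepsilon\cap Y_{reg}$, the composite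
$$\pi_1(B_\varepsilon\cap Y_{reg})\to\pi_1(U\cap Y_{reg})\to\pi_1(Y_{reg})$$
is an isomorphism, so the second map is surjective and $\pi_1(Y_{reg})$ is a quotient of a finite group. Finally $Y_{reg}\setminus\mathcal L$ is a closed analytic subset of complex codimension $\ge2$ in the manifold $Y_{reg}$, so $\pi_1(\mathcal L)\cong\pi_1(Y_{reg})$. Hence $\pi_1(\mathcal L)$ is finite, and so is its profinite completion. $\blacksquare$

For the algebraic fundamental group alone, one can replace Steps 1 and 2 by a theorem from Namikawa, *Fundamental groups of symplectic singularities*, Adv. Stud. Pure Math. 74 (2017): if an affine variety $Y$ with klt singularities has a $\mathbb C^*$-action with positive weights, then $\widehat\pi_1(Y_{reg})$ is finite.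

## 9. All zero-level reductions, and which groups occur

**Theorem 4.**

(a) Let $X$ be any smooth affine Hamiltonian $G$-variety, $G$ reductive. Then $X_0:=(\mu^{-1}(0)/\!/G)_{red}$ has finitely many symplectic leaves. The normalization $Y$ of the closure of each leaf is a symplectic variety (Beauville), and the regional fundamental group of $Y$ at each of its points, i.e. $\pi_1(U\cap Y_{reg})$ for $U$ as in Braun's theorem, is finite.

(b) If $X=V$ is linear, every leaf of $(\mu^{-1}(0)/\!/G)_{red}$, whether or not it lies in some $X_\lambda$, has finite topological fundamental group.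

(c) A group is isomorphic to $\pi_1$ (equivalently, to the algebraic fundamental group) of a leaf of some $X_\lambda$ if and only if it is finite. In particular there is no uniform bound on these groups.

In Sections 6 to 8 nondegeneracy of the bracket on $C$ came from finiteness of the set of leaves. For (a) we have to prove it, by counting dimensions at a well-chosen point of $T$.

### Proof of (a)

**Step 1. $X_0$ is Poisson.** This is needed to speak of leaves. As in Section 4, $X_0=\pi(\mu^{-1}(0))$ is the zero set of $I^G$, with $I$ the ideal generated by the $\mu_\xi$. For $f$ invariant, $\{f,\mu_\xi\}=0$. Hence $\{f,\sum b_i\mu_{\xi_i}\}=\sum\{f,b_i\}\mu_{\xi_i}\in I$, and $\{f,I^G\}\subset I^G$. The radical of $I^G$ is then Poisson too, by the argument of Section 4, Step 1.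

We now verify (N) of Lemma 2 for $Z=X_0$. Let $C\subset X_0$ be a closed irreducible Poisson subvariety. Form $T$ and $T_{dom}$ as in Step A of Section 6, and $T^1$ as in Step B with $L$ replaced by $C_{reg}$. The facts $T\subset\mu^{-1}(0)$ and (2) did not use nondegeneracy, so they hold here.

**Step 2. A point where $T$ moves along $G$-directions and $H$-fixed directions.** The purpose is to find $x\in T^1$ with reductive stabilizer $G_x=H$ and
$$T_xT\subset\mathfrak gx+(T_xX)^H. \tag{4}$$
Let $T_1$ be a component of $T_{dom}$. All orbits in $T$ are closed in $X$, by Step A. By Luna (*Slices étales*, 1973), closed orbits in $X$ have finitely many conjugacy classes of stabilizers. So there is $H$ such that $A=\{t\in T_1:G_t\sim H\}$ is Zariski dense in $T_1$, and $H$ is reductive by Matsushima's theorem. Consider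
$$\psi:G\times(X^H\cap T)_{red}\to T,\qquad(g,x)\mapsto gx .$$
If $G_t=gHg^{-1}$, then $g^{-1}t\in X^H\cap T$, so the image of $\psi$ contains $A$. The source has finitely many irreducible components, and the closure of the union of their images contains $T_1$. So for one component $K$ the closure of $\psi(K)$ in $T$ contains $T_1$. As this closure is irreducible and $T_1$ is a component of $T$, it equals $T_1$. Remove from $K$ its singular points, the other components, and the preimage of the singular locus of $T$, and shrink further by generic smoothness. We get an irreducible smooth open subset of the source that maps dominantly to $T_1$, into the smooth locus of $T$, with surjective differential. Its image contains a dense open subset of $T_1$. The set $T^1\cap T_1$ is also dense and open in $T_1$, and $A$ is dense, so there are $g\in G$ and $x\in X^H\cap T$ with $gx\in A\cap T^1$ and $d\psi$ surjective onto $T_{gx}T$ at $(g,x)$.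

Translate by $g^{-1}$. Since $T^1$ is $G$-stable, $x\in T^1$. The image of $d\psi$ becomes $\mathfrak gx$ plus the tangent space of $(X^H\cap T)_{red}$ at $x$, which consists of $H$-fixed vectors because $H$ fixes $X^H$ pointwise. This is (4). Finally $G_x\supset H$ and $G_x\sim H$; these groups have the same dimension and the same number of components, so $G_x=H$.

**Step 3. Hamiltonian directions at $x$.** The purpose is to compute $D_x:=\{v_f(x):f\in\mathbb C[X]^G\}$. We show
$$D_x=\big((\mathfrak gx)^\perp\big)^H. \tag{5}$$
If $f$ is invariant, then $v_f$ is a $G$-invariant field, so $v_f(x)$ is fixed by $G_x=H$, and $\omega(v_f(x),\xi_X(x))=df(\xi_X(x))=0$. This is "$\subset$". For "$\supset$", use the isomorphism $v\mapsto\omega(v,\cdot)$: we need every element of $(\operatorname{ann}\mathfrak gx)^H\subset T_x^*X$ to be $df_x$ for an invariant $f$. Let $I_x$ be the ideal of the smooth closed orbit $Gx\cong G/H$. Then $I_x/I_x^2$ is the module of sections of the conormal bundle, a $G$-equivariant bundle with fibre $\operatorname{ann}\mathfrak gx$ at $x$. Its invariant sections are $(I_x/I_x^2)^G=(\operatorname{ann}\mathfrak gx)^H$, and $I_x^G\to(I_x/I_x^2)^G$ is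 surjective by reductivity.

**Step 4. The rank of the bracket at $c=\pi(x)$.** The purpose is to express the rank through $D_x$. Since $\mu=0$ on $Gx$, we have $\omega(\xi_X(x),\eta_X(x))=d\mu_\xi(\eta_X(x))=0$, so $\mathfrak gx$ is isotropic and $(\mathfrak gx)^\perp/\mathfrak gx$ is a symplectic $H$-module. By (5) and exactness of invariants,
$$D_x/(\mathfrak gx)^H=\big((\mathfrak gx)^\perp/\mathfrak gx\big)^H .$$
The invariants of a reductive group in a symplectic module form a symplectic subspace, as they are orthogonal to the sum of the nontrivial isotypic components. So the right-hand side is symplectic, and $\operatorname{rk}(\omega|_{D_x})=\dim D_x-\dim(\mathfrak gx)^H$. Since $\{f,g\}(c)=\omega(v_g(x),v_f(x))$, this is the rank of the bracket of $X/\!/G$ at $c$. It is the same on $C$, because functions on $X/\!/G$ restrict onto functions on $C$ and the bracket restricts.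

**Step 5. Counting dimensions.** We show that this rank is at least $\dim C$. As $T\subset\mu^{-1}(0)$, for $u\in T_xT$ we have $\omega(\xi_X(x),u)=d\mu_\xi(u)=0$, so $T_xT\subset(\mathfrak gx)^\perp$. Since $\mathfrak gx\subset(\mathfrak gx)^\perp$, (4) and (5) give
$$T_xT\subset\big(\mathfrak gx+(T_xX)^H\big)\cap(\mathfrak gx)^\perp=\mathfrak gx+\big((T_xX)^H\cap(\mathfrak gx)^\perp\big)=\mathfrak gx+D_x .$$
Also $D_x\cap\mathfrak gx=(\mathfrak gx)^H$. By (2) and surjectivity of $d(\pi|_T)$ at $x\in T^1$,
$$\dim C=\dim T_xT/\mathfrak gx\le\dim D_x/(D_x\cap\mathfrak gx)=\dim D_x-\dim(\mathfrak gx)^H .$$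
So the rank of the bracket at the smooth point $c$ of $C$ is at least $\dim C$, and the bracket is nondegenerate there, hence on an open neighbourhood. This proves (N). In Example C with $C$ the nilpotent cone, $H$ is trivial, $\dim\mathfrak gx=1$, $\dim D_x=3$, and the count reads $2\le 3-1$.

**Step 6. Conclusion.** By Lemma 2, $X_0$ has finitely many leaves and (1) holds for each. Steps 2 and 3 of Section 7 and Proposition 3 did not use linearity of $X$, so $Y$ is a symplectic variety with klt singularities (a leaf that is a point is trivial). Braun's theorem at each point of $Y$ gives the last assertion. $\square$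

For $X=V$ this also reproves that $X_\lambda$ has finitely many leaves. By Section 4, $X_\lambda$ is a closed Poisson subvariety of $X_0$, so it is flow-stable and its leaves are leaves of $X_0$.

### Proof of (b)

By (a) there are finitely many leaves. The moment map and the bracket are homogeneous, and $\mathbb C[V]^G$ is graded in degrees $\ge0$ with degree-$0$ part $\mathbb C$. These are the only properties of $X_\lambda$ used in Sections 7 and 8, apart from finiteness of the set of leaves and the inclusion in $\pi(\mu^{-1}(0))$. So those sections apply verbatim to the leaves of $(\mu^{-1}(0)/\!/G)_{red}$. $\square$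

### Proof of (c)

"Only if" is Theorem 1; since $\pi_1(\mathcal L)$ is finite, it equals the algebraic fundamental group. Conversely let $\Gamma$ be a finite group and $U$ a faithful representation, for instance the regular one. Take $V=U\oplus U^*$ with the standard symplectic form, $G=\Gamma$, $\mathfrak g=0$ and $\lambda=0$. Then $\mathcal A_0=\mathbf A(V)^\Gamma$ and $\operatorname{Spec}\operatorname{gr}\mathcal A_0=V/\Gamma$.

For $g\ne1$ the fixed space $V^g$ is a proper symplectic subspace, so it has complex codimension $\ge2$. Hence $V^{free}=V\setminus\bigcup_{g\neq1}V^g$ is simply connected. The group $\Gamma$ acts freely on it, so $\pi_1(V^{free}/\Gamma)=\Gamma$. It remains to see that $V^{free}/\Gamma$ is a leaf. It is connected and smooth, and its bracket is nondegenerate because $V^{free}\to V^{free}/\Gamma$ is a local isomorphism. It is stable under Hamiltonian flows, because the flow of $f\in\mathbb C[V]^\Gamma$ on $V/\Gamma$ lifts to the flow of $v_f$ on $V$, which is $\Gamma$-equivariant and so preserves stabilizers. Hamiltonian fields span its tangent spaces, so it is a single flow class, that is, a leaf. Since $\Gamma$ is finite, it equals its profinite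 completion. As $\Gamma$ was arbitrary, there is no uniform bound on these groups. $\blacksquare$
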